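\title{Elliptic Weingarten spheres in $\mathbb{E}^3(\kappa,\tau)$ are rotational}

\begin{abstract}
We prove that every compact surface of genus zero that is immersed in a simply connected homogeneous three-manifold with four-dimensional isometry group and satisfies an elliptic Weingarten equation $H=\phi(H^2-K_e)$ is a rotational sphere. The proof compares the surface with the rotational solution $S$ that meets an axis orthogonally. The angle between the normal of $S$ and the fibers is strictly monotone, so the second fundamental form of $S$ is a function of that angle. If $S$ closes up to a sphere, an index count shows that the given surface is congruent to it. If the curvature of $S$ blows up, the same count, applied to a comparison form that is frozen at an angle of large curvature, shows that no sphere exists. In the remaining case vertical cylinders over horocycles or lines are barriers.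
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa,\tau$ be real numbers with $\kappa-4\tau^2\neq0$, and let $M=\mathbb E^3(\kappa,\tau)$ be the corresponding simply connected homogeneous Riemannian three-manifold with four-dimensional isometry group. It is the total space of a Riemannian fibration $\pi:M\to\mathbb M^2(\kappa)$ over the complete simply connected surface of constant curvature $\kappa$. The fibers are geodesics tangent to a unit Killing field $\xi$, called vertical, and the bundle curvature $\tau$ is the number for which
\[
\bar\nabla_X\xi=\tau\,X\times\xi\qquad\text{for all }X\in TM .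
\]
It measures how far the horizontal planes $\xi^\perp$ are from being integrable; for $\tau=0$ we get the products $\mathbb H^2\times\mathbb R$ and $\mathbb S^2\times\mathbb R$. Each fiber is the axis of a circle of rotational isometries of $M$. An immersed surface is \emph{rotational} if it is invariant under the rotations about some fiber.

Let $\Sigma$ be a surface immersed in $M$ with unit normal $N$, principal curvatures $k_1\ge k_2$, mean curvature $H=\frac12(k_1+k_2)$ and extrinsic curvature $K_e=k_1k_2$. The quantity $t=H^2-K_e=\frac14(k_1-k_2)^2\ge0$ vanishes exactly at the umbilic points. The surface is an \emph{elliptic Weingarten surface} if $H$ and $K_e$ satisfy a smooth elliptic relation $W(H,K_e)=0$, which can be written as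
\begin{equation}\label{eq:W}
H=\phi(H^2-K_e),\qquad \phi\in C^\infty([0,\infty)),\qquad 4t\,\phi'(t)^2<1\ \text{ for all }t\ge0 .
\end{equation}
The inequality expresses ellipticity. In terms of principal curvatures, $k_{1,2}=\phi(t)\pm\sqrt t$, and the inequality says that $dk_1/d\sqrt t>0$ and $dk_2/d\sqrt t<0$: one principal curvature can only grow at the expense of the other. Constant mean curvature is the case of constant $\phi$, and $\phi(t)=\sqrt{t+\mu^2}$ with $\mu>0$ gives $K_e=\mu^2$.

Every compact elliptic Weingarten surface of genus zero immersed in $\mathbb R^3$, $\mathbb S^3$ or $\mathbb H^3$ is a round sphere (Hopf, Chern, Hartman--Wintner), and every sphere of constant mean curvature immersed in $\mathbb E^3(\kappa,\tau)$ is rotational (Abresch--Rosenberg). Equation \eqref{eq:W} is invariant under all isometries of $M$, and the orientation-preserving isometries that fix a point and preserve $\xi$ are the rotations about a fiber, so rotational symmetry is the natural substitute for roundness. This leads to the question of G\'alvez and Mira \cite{GM}: \emph{is every elliptic Weingarten sphere immersed in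 $\mathbb E^3(\kappa,\tau)$ a rotational sphere?} Here a sphere is an immersed compact surface of genus zero. The answer is yes.

Throughout, surfaces are connected and smooth, and a \emph{solution} is an immersed surface together with a unit normal $N$ for which \eqref{eq:W} holds. Given an axis, there is a rotational solution $S$ that meets it orthogonally, with $N=\xi$ at the point of intersection (Proposition~\ref{prop:cap}). We say that $S$ \emph{closes up} if it is an open subset of a rotational sphere that is a solution.

\begin{theorem}\label{thm:main}
Let $\phi\in C^\infty([0,\infty))$ satisfy $4t\phi'(t)^2<1$. Every compact surface $\Sigma$ of genus zero immersed in $\mathbb E^3(\kappa,\tau)$, $\kappa-4\tau^2\ne0$, with $H=\phi(H^2-K_e)$ is a rotational sphere. More precisely, if $S$ closes up to a sphere, then $\Sigma$ is congruent to that sphere, and if $S$ does not close up, then no such $\Sigma$ exists.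
\end{theorem}

Section~\ref{sec:model} shows the method in one explicit case and names the three difficulties of the general case. Section~\ref{sec:prelim} collects the geometric and analytic tools. Sections~\ref{sec:rot}--\ref{sec:barrier} study $S$, and Sections~\ref{sec:comparison} and~\ref{sec:proof} compare $\Sigma$ with it.

\medskip\noindent\emph{Notation.} The second fundamental form is $\mathrm{II}(X,Y)=\langle\bar\nabla_XY,N\rangle=\langle\mathcal SX,Y\rangle$, where $\mathcal SX=-\bar\nabla_XN$. The unit tangent bundle is $UM$. For $(P,N)\in UM$ we put $\nu=\langle N,\xi\rangle=\cos\alpha$ with $\alpha\in[0,\pi]$, $y=\sin\alpha$, and $T=\xi-\nu N\in N^\perp$, so that $|T|=y$. On a surface with normal $N$ these become functions and a tangent field. We write $c=\phi(0)$, the common value of the principal curvatures at an umbilic point of a solution, and we extend $\phi$ smoothly to $\mathbb R$ in an arbitrary way.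

\section{A model case: constant mean curvature in $\mathbb S^2\times\mathbb R$}\label{sec:model}

Let $M=\mathbb S^2\times\mathbb R$ with metric $dr^2+\sin^2r\,d\theta^2+dz^2$, and let $\phi\equiv c>0$. On a rotational graph $z=z(r)$ with $z'\ge0$ and upward normal, $\tan\alpha=z'$. The meridians have normal curvature $z''(1+z'^2)^{-3/2}=y'$ and the parallels have normal curvature $y\cot r$; these are the principal curvatures. The equation $H=c$ reads $(y\sin r)'=2c\sin r$, and the solution that meets the axis orthogonally is
\[
y=2c\tan(r/2).
\]
So $y$ increases from $0$ to $1$. Where $y=1$ the tangent plane is vertical, and a reflection in $z$ completes the graph to a sphere $\widehat S$ along whose meridians $\nu$ decreases from $1$ to $-1$. (Section~\ref{sec:end} proves in general that the two halves join smoothly.) The principal curvatures are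
\[
y'=c\,(1+\tan^2\tfrac r2)=c+\frac{y^2}{4c},\qquad y\cot r=c\,(1-\tan^2\tfrac r2)=c-\frac{y^2}{4c},
\]
and the meridian direction is that of $T$. Hence the second fundamental form of $\widehat S$ at a point $P$ with normal $N$ is
\begin{equation}\label{eq:modelC}
\mathcal C(P,N)=c\,\langle\,,\rangle+\frac1{4c}\Big(2\,\langle T,\cdot\rangle\otimes\langle T,\cdot\rangle-|T|^2\langle\,,\rangle\Big)\quad\text{on }N^\perp .
\end{equation}
This expression makes sense, and is smooth, on all of $UM$. Translations and rotations carry any unit vector to any other unit vector with the same $\nu$, so through each $(P,N)$ there passes a copy of $\widehat S$, and $\mathcal C(P,N)$ is its second fundamental form.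

Now let $\Sigma$ be a sphere with $H=c$, and put $\sigma=\mathrm{II}_\Sigma-\mathcal C(\cdot,N)$. This form is trace-free, so away from its zeros it has a well-defined direction of positive eigenvalue. At a zero $P$ of $\sigma$, the surface $\Sigma$ has second-order contact with the copy of $\widehat S$ through $(P,N)$. Write both as graphs over the common tangent plane and let $h$ be the difference. It solves a linear elliptic equation, so either $h\equiv0$ or its leading term is a harmonic homogeneous polynomial of degree $m\ge3$. Since $\mathcal C$ depends smoothly on position and normal only, $\sigma$ agrees with $D^2h$ to leading order. In the first case, $m=3$, take $h=x_1^3-3x_1x_2^2$. At the point $(\cos\vartheta,\sin\vartheta)$,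
\[
D^2h=6\begin{pmatrix}\cos\vartheta&-\sin\vartheta\\-\sin\vartheta&-\cos\vartheta\end{pmatrix}
\]
has the positive eigenvector $(\cos\frac\vartheta2,-\sin\frac\vartheta2)$, which turns by $-\pi$ along the circle: the line field has index $-\frac12$. In general the index is $-\frac{m-2}2<0$. On a sphere the indices must add up to $2$, so $\sigma\equiv0$, and then $\Sigma$ is a copy of $\widehat S$.

For general $\phi$ and $\tau$ there is no formula for $S$, and three steps of this argument need a proof or a substitute.
\begin{enumerate}
\item The form $\mathcal C$ is well defined only if $S$ takes each value of $\nu$ along a single parallel. Lemma~\ref{lem:monotone} shows that $\alpha$ is strictly monotone on $S$.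
\item $S$ may fail to take all values of $\nu$. Either it escapes to infinity with bounded curvature, and then barriers exclude compact solutions (Sections~\ref{sec:end} and~\ref{sec:barrier}), or its curvature blows up, and then $\mathcal C$ is defined only on part of $UM$ and must be continued by hand (Section~\ref{sec:proof}).
\item The form $\mathcal C$ must be smooth at $N=\pm\xi$, where $T$ vanishes (Lemma~\ref{lem:smooth}).
\end{enumerate}

\section{Preliminaries}\label{sec:prelim}

\subsection{Isometries}\label{ss:iso}
Let $G$ be the identity component of the isometry group of $M$. It is transitive and preserves the orientation. It also preserves $\xi$: the Ricci tensor has the eigenvalue $2\tau^2$ on $\xi$ and $\kappa-2\tau^2$ on horizontal vectors, these are different because $\kappa\ne4\tau^2$, and $G$ is connected. Since $M$ is simply connected and $G$ is connected, the stabilizer of a point $P$ is connected; it is compact and has dimension $4-3=1$. It acts faithfully on $T_PM$, fixes $\xi$ and preserves the orientation, so it is the full circle of rotations about the fiber through $P$. Consequently: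
\begin{itemize}
\item[(G1)] $G$ is transitive on each level set of $\nu$ in $UM$;
\item[(G2)] the stabilizer of $(P,N)$ in $G$ is trivial if $|\nu|<1$, and is the circle of rotations about the fiber through $P$ if $|\nu|=1$.
\end{itemize}
If $g_\epsilon\in G$ is a smooth family with $g_0=\mathrm{id}$ and $K=\frac{d}{d\epsilon}g_\epsilon|_{\epsilon=0}$ is the Killing field that it generates, then $\bar\nabla K$ is skew-symmetric, $[K,\xi]=0$, and the symmetry of the connection gives
\begin{equation}\label{eq:killing}
\frac{D}{d\epsilon}\Big|_{\epsilon=0}(g_\epsilon)_*Y=\bar\nabla_YK\qquad\text{for }Y\in TM .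
\end{equation}

\subsection{Coordinates about an axis}\label{ss:coord}
Fix a fiber, the \emph{axis}, and let $\mathcal R\subset G$ be the circle of rotations about it. In cylindrical coordinates the metric is
\begin{equation}\label{eq:metric}
dr^2+s(r)^2d\theta^2+\big(dz-\tau A(r)\,d\theta\big)^2,\qquad 0\le r<r_{\max},
\end{equation}
where $s''=-\kappa s$, $s(0)=0$, $s'(0)=1$, and $A=2\int_0^rs$, so that $\pi A(r)$ is the area of a disk of radius $r$ in the base. Here $r_{\max}=\infty$ if $\kappa\le0$, and the coordinates cover $M$; if $\kappa>0$, then $r_{\max}=\pi/\sqrt\kappa$, and they cover the complement of the antipodal fiber $F^*$. The field $R=\partial_\theta$ generates $\mathcal R$, and $\xi=\partial_z$. Put $k_0=\sqrt{-\kappa}$ if $\kappa\le0$. The function $\rho=A/s$ equals $\frac2{\sqrt\kappa}\tan\frac{\sqrt\kappa\,r}2$, $r$, or $\frac2{k_0}\tanh\frac{k_0r}2$ according to the sign of $\kappa$, and the half-angle formulas give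
\begin{equation}\label{eq:rho}
\rho'=1+\frac{\kappa\rho^2}4>0,\qquad s=\frac\rho{\rho'},\qquad \operatorname{ct}:=\frac{s'}s=\frac1\rho-\frac{\kappa\rho}4 .
\end{equation}
With $x_1+ix_2=\rho e^{i\theta}$ and $\lambda=(1+\kappa\rho^2/4)^{-1}$ the metric becomes $\lambda^2(dx_1^2+dx_2^2)+(dz-\tau\lambda(x_1dx_2-x_2dx_1))^2$, so $(x_1,x_2,z)$ are smooth coordinates across the axis.

The frame $E_1=\partial_r$, $E_2=(\partial_\theta+\tau A\partial_z)/s$, $E_3=\xi$ is orthonormal and positive. Its only nonzero bracket is $[E_1,E_2]=-\operatorname{ct}E_2+2\tau E_3$, and Koszul's formula gives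
\begin{equation}\label{eq:conn}
\begin{array}{lll}
\bar\nabla_{E_1}E_1=0, & \bar\nabla_{E_1}E_2=\tau E_3, & \bar\nabla_{E_1}E_3=-\tau E_2,\\[2pt]
\bar\nabla_{E_2}E_1=\operatorname{ct}E_2-\tau E_3, & \bar\nabla_{E_2}E_2=-\operatorname{ct}E_1, & \bar\nabla_{E_2}E_3=\tau E_1,\\[2pt]
\bar\nabla_{E_3}E_1=-\tau E_2, & \bar\nabla_{E_3}E_2=\tau E_1, & \bar\nabla_{E_3}E_3=0.
\end{array}
\end{equation}
The integral curves of $E_1$ are the horizontal geodesics that start on the axis; we call them \emph{radii}.

If $\kappa>0$ and $\tau\ne0$, then $M$ is the sphere $\mathbb S^3\subset\mathbb C^2$ with the metric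
\[
\tfrac4\kappa\Big[\langle X,Y\rangle_0+\big(\tfrac{4\tau^2}\kappa-1\big)\langle X,V\rangle_0\langle Y,V\rangle_0\Big],\qquad V(\zeta)=i\zeta ,
\]
where $\langle\,,\rangle_0$ is the Euclidean product. To relate it to \eqref{eq:metric}, write $\zeta_1=\cos\eta\,e^{i\theta_1}$, $\zeta_2=\sin\eta\,e^{i\theta_2}$. The form dual to $V$ is $\varpi_0=d\theta_1+\sin^2\eta\,(d\theta_2-d\theta_1)$, the round metric is $d\eta^2+\sin^2\eta\cos^2\eta\,(d\theta_2-d\theta_1)^2+\varpi_0^2$, and $A=\frac4\kappa\sin^2\eta$ for $\eta=\sqrt\kappa\,r/2$. So \eqref{eq:metric} is obtained from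
\begin{equation}\label{eq:berger}
\zeta_1=\cos\eta\; e^{i\kappa z/4\tau},\qquad \zeta_2=\sin\eta\; e^{i(\kappa z/4\tau-\theta)},\qquad \eta=\tfrac12\sqrt\kappa\,r .
\end{equation}
The coordinate $z$ is periodic, the axis is $\{\zeta_2=0\}$, the group $\mathcal R$ acts by multiplying $\zeta_2$ by unit complex numbers, and $F^*=\{\zeta_1=0\}$ is a single free orbit of $\mathcal R$.

When $\tau\neq0$ the reflection $z\mapsto-z$ used in Section~\ref{sec:model} is not an isometry. Its role is taken by the \emph{half-turns}
\[
\iota(r,\theta,z)=(r,-\theta,2z_0-z).
\]
Such a map changes the sign of $dz-\tau A\,d\theta$, so it preserves \eqref{eq:metric}. It extends to an isometry of $M$: across the axis it is $(x_1,-x_2,2z_0-z)$; in $\mathbb S^2\times\mathbb R$ it is a product of two reflections; and by \eqref{eq:berger} it is $\zeta\mapsto e^{i\kappa z_0/2\tau}\bar\zeta$ on $\mathbb S^3$, which preserves $\langle\,,\rangle_0$ and maps $V$ to $-V$. A half-turn preserves the orientation and the axis, satisfies $\iota_*\xi=-\xi$ and $\iota\mathcal R\iota^{-1}=\mathcal R$, and fixes the radius $\{\theta=0,z=z_0\}$ pointwise.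

\subsection{Ellipticity}\label{ss:ell}
For a symmetric $2\times2$ matrix $B$ with trace-free part $B^\circ$ put $t(B)=\frac12|B^\circ|^2$ and
\[
F(B)=\tfrac12\operatorname{tr}B-\phi(t(B)).
\]
The eigenvalues of $B^\circ$ are $\pm\sqrt{t(B)}$, and $F$ depends only on the eigenvalues of $B$. A surface is a solution if and only if $F(\mathcal S)=0$, where $\mathcal S$ is written in any orthonormal basis. We have $dF_B(Y)=\operatorname{tr}(\Pi Y)$ with $\Pi=\frac12I-\phi'(t)B^\circ$, and the eigenvalues $\frac12\mp\sqrt t\,\phi'(t)$ of $\Pi$ are positive by \eqref{eq:W}. This holds at \emph{every} matrix $B$, not only where $F(B)=0$. Hence $dF_B(Y)>0$ whenever $Y\ge0$ and $Y\ne0$, and we may integrate along segments.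

\begin{lemma}\label{lem:mono}
If $B\ge B'$ and $B\ne B'$, then $F(B)>F(B')$. If $F(B)=F(B')$ and $B\ne B'$, then $\det(B-B')<0$; in particular $(B-B')^\circ\neq0$.
\end{lemma}

\begin{proof}
The first claim follows from $F(B)-F(B')=\int_0^1dF_{B'+\epsilon(B-B')}(B-B')\,d\epsilon$. In the second claim neither $B-B'$ nor $B'-B$ is positive semidefinite, so $B-B'$ has eigenvalues of opposite signs.
\end{proof}

On a solution, $t$ is bounded if and only if $\mathrm{II}$ is bounded, because the principal curvatures are $\phi(t)\pm\sqrt t$. We shall also need the function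
\begin{equation}\label{eq:Phi}
\Phi(k)=F\begin{pmatrix}0&-\tau\\-\tau&k\end{pmatrix},
\end{equation}
which is strictly increasing by Lemma~\ref{lem:mono}. The matrix is the shape operator of the vertical cylinder over a curve of geodesic curvature $k$ (Section~\ref{sec:barrier}).

For rotational surfaces, $F(\mathcal S)=0$ is an ordinary differential equation in implicit form. It need not be solvable for the highest derivative everywhere, and we use the following observation to continue solutions.

\begin{lemma}\label{lem:root}
Let $X$ be a manifold and let $E:X\times\mathbb R\to\mathbb R$ be smooth, with $\partial E/\partial k\neq0$ at all points $(x,k)$. Then the set $\Omega$ of those $x$ for which $E(x,\cdot)$ has a root is open, and the root is unique and is a smooth function $\mathcal K$ on $\Omega$. If $x_j\in\Omega$, $x_j\to x$ and $\mathcal K(x_j)$ is bounded, then $x\in\Omega$.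
\end{lemma}

\begin{proof}
Each $E(x,\cdot)$ is strictly monotone, and the implicit function theorem applies at each root. A limit value of $\mathcal K(x_j)$ is a root of $E(x,\cdot)$.
\end{proof}

We combine this with the fact that a solution of a smooth ordinary differential equation on a bounded interval, which converges at an endpoint to a point of the domain of the equation, extends smoothly beyond that endpoint.

\subsection{Two tangent solutions}\label{ss:tangent}
Let $(P,N)\in UM$. Take coordinates $(x_1,x_2,x_3)$ centered at $P$ and orthonormal at $P$, with $\partial_3=N$. A surface through $P$ with normal $N$ is locally a graph $x_3=u(x)$, $x=(x_1,x_2)$, with $u(0)=0$, $Du(0)=0$. In the basis $X_i=\partial_i+u_i\partial_3$, the metric and the normal are smooth functions of $(x,u,Du)$, and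
\begin{equation}\label{eq:graphII}
\mathrm{II}_{ij}=\mathcal A(x,u,Du)\,u_{ij}+\mathcal B_{ij}(x,u,Du),
\end{equation}
where $\mathcal A=\langle\partial_3,N\rangle$ equals $1$ at the origin and $\mathcal B$ collects the Christoffel symbols. In particular, for two such graphs $u,v$ the second fundamental forms at $P$ differ by $D^2(u-v)(0)$.

Passing to an orthonormal basis by Gram--Schmidt, the equation $F(\mathcal S)=0$ becomes $\mathcal F(x,u,Du,D^2u)=0$. The function $\mathcal F$ is smooth on the convex set where $x,u,Du$ are small and $D^2u$ is arbitrary, and there its derivative with respect to $D^2u$ is positive definite. If $u$ and $v$ are two solutions, we integrate $d\mathcal F$ along the segment between their jets and find that $h=u-v$ solves a linear elliptic equation with smooth coefficients,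
\begin{equation}\label{eq:linear}
a_{ij}h_{ij}+b_ih_i+b_0h=0 .
\end{equation}
We use two standard facts about \eqref{eq:linear} on a disk. \emph{Hopf's maximum principle:} if $h\le0$ (or $h\ge0$) and $h(0)=0$, then $h\equiv0$, whatever the sign of $b_0$. \emph{Strong unique continuation} (Carleman; Aronszajn): if $h$ vanishes to infinite order at $0$, then $h\equiv0$.

\begin{lemma}\label{lem:barrier}
Let $Z=\{\psi=0\}$ be a connected regular level set of a smooth function $\psi$ on $M$. Let $\Sigma$ be a compact solution with $\max_\Sigma\psi=0$. Suppose that for each point $Q$ of $\Sigma$ with $\psi(Q)=0$ the surface $Z$, with the unit normal that agrees with $N(Q)$ at $Q$, is a solution. Then the immersion of $\Sigma$ is a covering map onto $Z$; in particular $Z$ is compact.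
\end{lemma}

\begin{proof}
At a point with $\psi=0$ the two surfaces are tangent and $\Sigma$ lies on one side of $Z$, so by the maximum principle they coincide near that point. Thus $\{\psi=0\}$ is open and closed in $\Sigma$, and $\Sigma$ is mapped into $Z$ by a local diffeomorphism. The image is open and compact, so it is $Z$, and a local diffeomorphism between compact connected surfaces is a covering.
\end{proof}

\subsection{Line fields}\label{ss:line}
Let a continuous line field be given on an oriented surface near a point $Q$, except at $Q$. Its \emph{index} at $Q$ is $\frac1{2\pi}$ times the total variation of its angle, measured in a positive chart along a small positive loop about $Q$. The index lies in $\frac12\mathbb Z$ and does not change under a homotopy of the line field along the loop. The \emph{Poincar\'e--Hopf theorem} states that for a continuous line field defined outside finitely many points of a compact oriented surface $\Sigma$ the sum of the indices is $\chi(\Sigma)$. Our line fields arise as follows: a symmetric bilinear form with negative determinant has, with respect to an inner product, one eigendirection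 with positive eigenvalue, its \emph{positive direction}, and this depends continuously on the form and on the inner product.

\subsection{The adapted frame}\label{ss:frame}
Where $|\nu|<1$ put $e_1=T/|T|$ and $e_2=N\times e_1$. This is an orthonormal basis of $N^\perp$ that depends smoothly on $(P,N)$ and is preserved by $G$. On a surface write
\[
\mathcal S=\begin{pmatrix}a&b\\b&d\end{pmatrix}\quad\text{in the basis }(e_1,e_2).
\]
Two of the three entries are determined by the angle function. Indeed, $d\nu(X)=\langle\bar\nabla_XN,\xi\rangle+\tau\langle N,X\times\xi\rangle=-\langle\mathcal SX,T\rangle+\tau\langle N\times X,T\rangle$. Since $d\nu=-y\,d\alpha$, $T=ye_1$ and $N\times e_2=-e_1$, this gives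
\begin{equation}\label{eq:dalpha}
d\alpha(e_1)=a,\qquad d\alpha(e_2)=b+\tau .
\end{equation}

\section{Rotational surfaces and the cap $S$}\label{sec:rot}

\subsection{Rotational graphs}
Consider a graph $z=z(r)$ with upward normal. Put $p=z'(r)$ and $q=\tau\rho$; primes denote $d/dr$. The tangent plane is spanned by $X_1=E_1+pE_3$ and $X_2=R/s=E_2-qE_3$, and
\[
N=\nu\,X_1\times X_2=\nu(-pE_1+qE_2+E_3),\qquad \nu^{-2}=1+p^2+q^2,\qquad\tan^2\alpha=p^2+q^2 .
\]
The first fundamental form is $\mathrm I_{11}=1+p^2$, $\mathrm I_{12}=-pq$, $\mathrm I_{22}=1+q^2$. From \eqref{eq:conn},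
\[
\bar\nabla_{X_1}X_1=p'E_3-2\tau pE_2,\quad \bar\nabla_{X_1}X_2=\tau pE_1+\tau qE_2+(\tau-q')E_3,\quad \bar\nabla_{X_2}X_2=-(\operatorname{ct}+2\tau q)E_1,
\]
and therefore
\begin{equation}\label{eq:II}
\mathrm{II}_{11}=\nu(p'-2\tau pq),\qquad \mathrm{II}_{12}=\nu(\tau-q'+\tau q^2-\tau p^2),\qquad \mathrm{II}_{22}=\nu p(\operatorname{ct}+2\tau q).
\end{equation}
The mean curvature has a divergence form. Extend $N$ by vertical translations, so that $2H=-\operatorname{div}N$. The volume form is $s\,dr\,d\theta\,dz$, so for $f=f(r)$ we have $\operatorname{div}(fE_1)=(sf)'/s$ and $\operatorname{div}(fE_2)=\operatorname{div}(fE_3)=0$. Hence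
\begin{equation}\label{eq:H}
2H=\frac1s\,(s\nu p)' .
\end{equation}

To study the angle function we want the equation in terms of $y$ and in the frame $(e_1,e_2)$. Where $\alpha>0$ put $\omega=\nu p/y$. Since $\nu^2(p^2+q^2)=y^2$,
\begin{equation}\label{eq:omega}
\omega^2=1-\frac{q^2(1-y^2)}{y^2}\le 1 .
\end{equation}
We have $e_1=T/y$ with $\langle T,X_1\rangle=p$, $\langle T,X_2\rangle=-q$, and $e_2=N\times\xi/y=\nu(qE_1+pE_2)/y$. Taking inner products,
\[
X_1=\frac\omega\nu\,e_1+\frac{q\nu}y\,e_2,\qquad X_2=-\frac qy\,e_1+\omega\,e_2 .
\]
By \eqref{eq:omega} the determinant of this system is $1/\nu$, so $e_1=\nu\omega X_1-\frac{q\nu^2}yX_2$ and $e_2=\frac{q\nu}yX_1+\omega X_2$. Now $d\alpha(X_1)=\alpha'$, $d\alpha(X_2)=0$ and $y'=\nu\alpha'$, so \eqref{eq:dalpha} gives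
\begin{equation}\label{eq:ab}
a=\omega y',\qquad b=-\tau+\frac qy\,y' .
\end{equation}
The third entry comes from $\mathrm{II}_{22}=a\frac{q^2}{y^2}-2b\,\omega\frac qy+d\omega^2=y\omega(\operatorname{ct}+2\tau q)$. Inserting \eqref{eq:ab} and dividing by $\omega^2$ where $\omega\ne0$, we get
\[
d=d_0(r,y)+\frac{q^2}{y^2\omega}\,y',\qquad d_0=\frac1\omega\Big(y\operatorname{ct}-\frac{2\tau q(1-y^2)}y\Big).
\]
Altogether, where $\omega\neq0$,
\begin{equation}\label{eq:S}
\mathcal S=\begin{pmatrix}0&-\tau\\-\tau&d_0\end{pmatrix}+\frac{y'}\omega\,\mathbf v\otimes\mathbf v,\qquad \mathbf v=\Big(\omega,\frac qy\Big).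
\end{equation}
Here $\omega$ and $d_0$ are functions of $(r,y)$ once the sign of $\omega$ is fixed. The monotonicity of the angle will come from the dependence of $d_0$ on $r$. Let $\beta=\tau^2(1-y^2)/y^2$. By \eqref{eq:rho}, $\omega^2=1-\beta\rho^2$ and $d_0=\frac y\omega\big(\frac1\rho-(\frac\kappa4+2\beta)\rho\big)$. At fixed $y$ we have $\partial_\rho(1/\omega)=\beta\rho/\omega^3$, so
\[
\partial_\rho d_0=\frac y{\omega^3}\Big[-\Big(\frac1{\rho^2}+\frac\kappa4+2\beta\Big)(1-\beta\rho^2)+\beta-\Big(\frac\kappa4+2\beta\Big)\beta\rho^2\Big]=-\frac y{\omega^3}\,\frac{\rho'}{\rho^2}.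
\]
Multiplying by $\rho'$ and using $s=\rho/\rho'$,
\begin{equation}\label{eq:dd0}
\partial_rd_0=-\frac y{\omega^3s^2}.
\end{equation}
For $\tau=0$ this is the identity $\operatorname{ct}'=-1/s^2$.

\subsection{The profile equation}\label{ss:profile}
Graph coordinates break down where the tangent plane becomes vertical, so we also describe rotational surfaces by their profile curves. The group $\mathcal R$ acts freely on $\{R\ne0\}$. Let $\mathcal O$ be the quotient, with the metric that makes the projection a Riemannian submersion. It has coordinates $(r,z)$ for $0<r<r_{\max}$; if $\kappa>0$ and $\tau\ne0$, it is the disk $\{|\zeta_1|<1\}$, whose center is $F^*$. A unit speed curve $\gamma$ in $\mathcal O$ with unit normal $N$ defines a rotational surface, the product of its interval with $\mathcal R$, immersed in $M$. Its normal is the lift of $N$ orthogonal to $R$, and the lift $n$ of $\dot\gamma$ is its unit tangent vector orthogonal to $R$. Then $\mathrm{II}(n,n)$ is the geodesic curvature $k_g$ of $\gamma$ with respect to $N$, while the skew-symmetry of $\bar\nabla R$ gives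
\[
\mathrm{II}(R,R)=-\tfrac12N(|R|^2),\qquad \mathrm{II}(R,n)=-\langle\bar\nabla_NR,n\rangle .
\]
These two entries depend smoothly on position and direction only, and replacing $n$ by $-n$ does not change $F(\mathcal S)$. Since $F(\mathcal S)$ has positive derivative in $k_g$, Lemma~\ref{lem:root} turns the equation into $k_g=\mathcal K(\gamma,N)$, with $\mathcal K$ smooth on an open subset of $U\mathcal O$. This is a smooth ordinary differential equation for $(\gamma,\dot\gamma,N)$. It follows that
\begin{itemize}
\item[(P1)] the profile of a solution is determined by $\gamma,\dot\gamma,N$ at one point;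
\item[(P2)] a profile of finite length with bounded $k_g$ that converges to a point of $\mathcal O$ extends beyond that point.
\end{itemize}
For (P2), note that in a chart the angle of $\dot\gamma$ has bounded derivative, so $(\gamma,N)$ converges in $U\mathcal O$, and the limit lies in the domain of $\mathcal K$ by Lemma~\ref{lem:root}. For a graph, the length element of the profile is the length of the part of $X_1$ orthogonal to $X_2$:
\begin{equation}\label{eq:length}
\sqrt{\det\mathrm I/\mathrm I_{22}}\;dr=\frac{dr}{\nu\sqrt{1+q^2}} .
\end{equation}

\subsection{The cap}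
At the axis the equation for graphs is singular, because $\operatorname{ct}\sim1/r$. The substitution $p=\rho w$ with $\log\rho$ as time turns the singular point into a hyperbolic equilibrium. Recall the \emph{unstable manifold theorem} in the plane: if a smooth vector field has an equilibrium with eigenvalues $\lambda_+>0>\lambda_-$, then the nearby points whose backward orbits stay near the equilibrium and converge to it form a smooth curve tangent to the eigenline of $\lambda_+$.

\begin{proposition}\label{prop:cap}
Let $o$ be a point of the axis. Near $o$ there is a unique smooth rotational solution through $o$ with $N(o)=\xi$. It is a graph with $p=\rho\,w(\rho)$, where $w$ is smooth and even and $w(0)=c$, and $\mathcal S=c\,\mathrm{Id}$ at $o$.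
\end{proposition}

\begin{proof}
Put $p=\rho w$ and $\varpi=\rho\,dw/d\rho$. By \eqref{eq:rho}, $p'=(1+\frac{\kappa\rho^2}4)(w+\varpi)$, $p\operatorname{ct}=(1-\frac{\kappa\rho^2}4)w$, $pq=\tau\rho^2w$, and $\mathrm{II}_{12}=\nu\tau\rho^2(\tau^2-w^2-\frac\kappa4)$. So all entries of $\mathrm I$ and $\mathrm{II}$ are smooth in $(\rho,w,\varpi)$ and even in $\rho$, and the equation reads $\Psi(\rho,w,\varpi)=0$ with $\Psi$ smooth and even in $\rho$. At $\rho=0$ we have $\mathrm I=\mathrm{Id}$ and $\mathcal S=\operatorname{diag}(w+\varpi,w)$, so $\Psi(0,w,\varpi)=w+\frac\varpi2-\phi(\frac{\varpi^2}4)$. Thus $\Psi(0,c,0)=0$, $\Psi_\varpi(0,c,0)=\frac12$ and $\Psi_w(0,c,0)=1$. Near this point the equation is equivalent to $\varpi=\Gamma(\rho,w)$, with $\Gamma$ even in $\rho$, $\Gamma(0,c)=0$, $\Gamma_w(0,c)=-2$. The system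
\[
\dot\rho=\rho,\qquad\dot w=\Gamma(\rho,w)
\]
has the equilibrium $(0,c)$ with diagonal linearization and eigenvalues $1,-2$. Its unstable manifold is a smooth graph $w=w(\rho)$ with $w(0)=c$, along which $\rho\,dw/d\rho=\Gamma$. The system is invariant under $\rho\mapsto-\rho$, so $w$ is even. Then $dz/d\rho=\rho w/\rho'$ is odd, and $z$ is a smooth even function of $\rho$, hence a smooth function of $\rho^2=x_1^2+x_2^2$. This is the required solution. Conversely, for a smooth rotational solution with $N(o)=\xi$ the function $w$ is smooth up to $\rho=0$, where $\varpi=0$ and hence $w(0)=c$; so $(\rho,w)$ lies on the unstable manifold.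
\end{proof}

By \eqref{eq:II}, $F(\mathcal S)$ has positive derivative in $p'$, so by Lemma~\ref{lem:root} the equation for graphs is $p'=\mathcal P(r,p)$ with $\mathcal P$ smooth on an open subset of $(0,r_{\max})\times\mathbb R$. The \emph{cap} $S$ is the maximal continuation, as a graph, of the solution in Proposition~\ref{prop:cap}. It is defined for $0\le r<r_*\le r_{\max}$, it is a disk, and $o$ is its \emph{pole}.

If $c=\tau=0$, then $S$ lies in a slice $\{z=\mathrm{const}\}$ and $\nu\equiv1$ on it, so $S$ cannot be used for comparison at other angles. This case is settled by the maximum principle.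

\begin{lemma}\label{lem:degenerate}
Theorem~\ref{thm:main} holds if $c=\tau=0$.
\end{lemma}

\begin{proof}
Here $\kappa\ne0$ and $M=\mathbb M^2(\kappa)\times\mathbb R$. Slices are totally geodesic and $F(0)=-c=0$, so they are solutions for both normals, and $S$ is contained in a slice. By Lemma~\ref{lem:barrier} with $\psi=z-\max_\Sigma z$, a compact solution $\Sigma$ covers a slice, which must be compact. If $\kappa<0$ this is impossible, and $S$, which is a whole slice, does not close up. If $\kappa>0$, the slice is simply connected, so $\Sigma$ is a slice; slices are rotational spheres, congruent to each other, and $S$ closes up to one of them.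
\end{proof}

\emph{From now on $c^2+\tau^2>0$.}

\subsection{The angle is monotone}

\begin{lemma}\label{lem:monotone}
\textup{(i)} Let $y(r)>0$ be a smooth function that satisfies $F(\mathcal S)=0$, with $\mathcal S$ given by \eqref{eq:S} and $\omega=\omega(r,y)\ne0$ a smooth root of \eqref{eq:omega}. If $y'=0$ at some $r$, then $y''>0$ there.

\textup{(ii)} On the cap $S$ we have $\alpha'>0$ for $0<r<r_*$.
\end{lemma}

\begin{proof}
(i) Differentiate $F(\mathcal S)=0$ with respect to $r$ at a point with $y'=0$. All terms with a factor $y'$ vanish, and there remains $0=dF\big(\partial_rd_0\,e_2\otimes e_2+\frac{y''}\omega\mathbf v\otimes\mathbf v\big)$. By \eqref{eq:dd0},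
\[
y''\,dF(\mathbf v\otimes\mathbf v)=\frac y{\omega^2s^2}\,dF(e_2\otimes e_2)>0,
\]
whatever the sign of $\omega$, and $dF(\mathbf v\otimes\mathbf v)>0$ because $\mathbf v\neq0$.

(ii) Near $r=0$ we have $\tan^2\alpha=\rho^2(w^2+\tau^2)$ with $w$ smooth and $w(0)=c$. Since $c^2+\tau^2>0$, we get $\alpha'>0$ for small $r>0$. Suppose that $\alpha'$ has a first zero $r_1$. Then $0<\alpha(r_1)<\frac\pi2$, $y'(r_1)=0$ and $y''(r_1)\le0$. If $\omega(r_1)\ne0$, this contradicts (i). If $\omega(r_1)=0$, then $p=0$, so $q\ne0$ and $\tau\ne0$, and $(\tan^2\alpha)'=2pp'+2qq'=2\tau^2\rho\rho'>0$ at $r_1$, again a contradiction.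
\end{proof}

Thus $\alpha$ maps $[0,r_*)$ increasingly onto an interval $[0,\alpha_0)$ with $0<\alpha_0\le\frac\pi2$. We put $y_0=\sin\alpha_0$.

\section{How the cap ends}\label{sec:end}

Constant mean curvature already shows the ways in which a cap with bounded curvature can end.

\begin{example}\label{ex:cmc}
Let $\phi\equiv c$. Integrating \eqref{eq:H} from $0$ gives $y\omega=\nu p=c\rho$, and with \eqref{eq:omega},
\[
y^2=\frac{(c^2+\tau^2)\rho^2}{1+\tau^2\rho^2}.
\]
So $y=1$ exactly when $|c|\rho=1$. The range of $\rho$ is $[0,\infty)$ if $\kappa\ge0$ and $[0,2/k_0)$ if $\kappa<0$. If $c\ne0$ and either $\kappa\ge0$ or $2|c|>k_0$, the cap becomes vertical at some $r_*<r_{\max}$. If $c=0$ and $\kappa>0$, then $p=0$ and the cap runs into $F^*$; for $z=0$ it is the half $\zeta_1>0$ of the sphere $\{\operatorname{Im}\zeta_1=0\}$, by \eqref{eq:berger}. If $\kappa\le0$ and $2|c|\le k_0$, the cap is an entire graph, and $\Phi(k)=\frac k2-c$ has the zero $k=2c\in[-k_0,k_0]$.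
\end{example}

\begin{proposition}\label{prop:end}
Suppose that $t$ is bounded on $S$. Then one of the following holds.
\begin{itemize}
\item[(a)] $\kappa\le0$, and $\Phi$ has a zero $k$ with $|k|\le k_0$.
\item[(b)] $y_0=1$, and there are a half-turn $\iota$ and an orbit $O$ of $\mathcal R$ such that $\widehat S=S\cup O\cup\iota(S)$ is an immersed rotational sphere and a solution. It is invariant under $\iota$. Along the profile $\nu$ decreases from $1$ to $-1$, each level set of $\nu$ is one orbit of $\mathcal R$, and $d\nu\ne0$ away from the two poles.
\end{itemize}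
\end{proposition}

\begin{proof}
The form $\mathrm{II}$ is bounded on $S$; let $|a|,|b|,|d|,|k_g|\le C$. We first isolate the closing argument and then go through the possibilities for $r_*$.

\medskip\noindent\emph{Closing step.} Suppose that the profile of $S$ extends through the orbit $O$ of a point $P$ with $\nu(P)=0$ and $d\nu(P)\ne0$, and that $\pm N(P)$ is the velocity at $P$ of a radius that passes through $P$ or ends at $P$. We claim that (b) holds. After a rotation the radius is $\{\theta=0,z=z_0\}$. The half-turn $\iota$ that fixes this radius fixes $P$ and $N(P)$. It maps $\xi$ to $-\xi$ and, as it preserves the orientation, $N\times\xi$ to $-N\times\xi$; so it acts as $-\mathrm{Id}$ on the tangent plane at $P$. Since $\iota$ normalizes $\mathcal R$, it induces an isometry $\bar\iota$ of $\mathcal O$. Parametrize the extended profile by arc length $\ell$ with $\gamma(0)=O$. The curve $\ell\mapsto\bar\iota\gamma(-\ell)$ with normal $\bar\iota_*N$ is the profile of a solution with the same position, velocity and normal at $\ell=0$, so it equals $\gamma$ by (P1). Hence $S\cup O\cup\iota(S)$ is a smooth $\iota$-invariant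 solution, made of two disks glued along a circle. From $\iota_*\xi=-\xi$ we get $\nu\circ\iota=-\nu$, and the statements about $\nu$ follow from Lemma~\ref{lem:monotone} and $d\nu(P)\ne0$.

\medskip\noindent\emph{Case 1: $r_*<r_{\max}$ and $y_0<1$.} Then $p$ is bounded and $\nu$ is bounded away from $0$. As $\mathrm{II}(X_1,X_1)$ is bounded, so is $p'$, by \eqref{eq:II}. Thus $p$ has a limit $p_*$, the point $(r_*,p_*)$ lies in the domain of $\mathcal P$ by Lemma~\ref{lem:root}, and the graph extends beyond $r_*$. This contradicts maximality.

\medskip\noindent\emph{Case 2: $r_*<r_{\max}$ and $y_0=1$.} The slope may blow up, and we must show that the profile has finite length. For this we need $y'(r_*)>0$. By \eqref{eq:omega}, $\omega^2\to1$, so $\omega$ has a fixed sign near $r_*$ and $y'=a/\omega$ is bounded. With this sign, the right side of \eqref{eq:S} is a smooth function of $(r,y,y')$ for $(r,y)$ in a full neighborhood of $(r_*,1)$ in the plane, and $\partial F/\partial y'=\frac1\omega dF(\mathbf v\otimes\mathbf v)\ne0$. By Lemma~\ref{lem:root}, $y$ solves a smooth equation $y'=Y(r,y)$ whose domain contains $(r_*,1)$.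 So the function $y$ extends smoothly across $r_*$ as a solution, and $y'(r_*)\ge0$. If $y'(r_*)=0$, then $y''(r_*)\le0$ because $y'>0$ on the left, contrary to Lemma~\ref{lem:monotone}(i). So $y'(r_*)>0$, and $\nu^2=1-y^2\ge\epsilon(r_*-r)$ near $r_*$ for some $\epsilon>0$. Then $\int dr/\nu<\infty$. By \eqref{eq:length} the profile has finite length, and $z$ converges because $|p|\le1/\nu$. By (P2) the profile extends through a point $P$ with $r=r_*$ and $\nu(P)=0$. The tangent plane at $P$ contains $\xi=E_3$ and $R=sE_2-\tau AE_3$ with $s\ne0$, so $N(P)=\pm E_1$. Finally $d\alpha(e_1)=a=\lim\omega y'=\pm y'(r_*)\neq0$ at $P$. The closing step gives (b).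

\medskip\noindent\emph{Case 3: $r_*=r_{\max}<\infty$ and $\tau=0$.} Then $q=0$, $\omega=\pm1$ and $d=y\operatorname{ct}/\omega$. As $r\to r_{\max}$, $\operatorname{ct}\to-\infty$ and $y\to y_0>0$, so $d$ is unbounded, a contradiction.

\medskip\noindent\emph{Case 4: $r_*=r_{\max}<\infty$ and $\tau\ne0$.} Now $F^*$ is an ordinary point of $\mathcal O$, the center of the disk, and the profile converges to it by \eqref{eq:berger}. It could spiral around the center with infinite length, and we exclude this. The function $f=|\zeta_1|^2$ on $\mathcal O$ has a nondegenerate minimum at the center. So there is $\epsilon>0$ such that, close to the center, $\operatorname{Hess}f(n,n)\ge2\epsilon$ for unit vectors $n$ and $C|\nabla f|\le\epsilon$. Along the end of the unit speed profile,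
\[
\frac{d^2}{d\ell^2}f(\gamma)=\operatorname{Hess}f(\dot\gamma,\dot\gamma)+k_g\langle\nabla f,N\rangle\ge\epsilon .
\]
A function with second derivative at least $\epsilon$ on an unbounded interval $[\ell_0,\infty)$ tends to $\infty$, while $f(\gamma)\to0$. So the length is finite, and by (P2) the profile extends through the center. Let $P\in F^*$. There $R$ is tangent to the surface and is a nonzero multiple of $\xi$, so $\nu(P)=0$ and $N(P)$ is horizontal. The horizontal geodesic that arrives at $P$ with velocity $N(P)$ projects to a meridian from the pole of the base to its antipode, so it is a radius. Along it $E_1\to N(P)$, and $E_2=E_3\times E_1$ has a limit at $P$, still called $E_2$.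

It remains to show $d\nu(P)\ne0$. From $R=sE_2-\tau AE_3$, $A'=2s$ and \eqref{eq:conn} we get $\bar\nabla_{E_1}R=(s'+\tau^2A)E_2-\tau sE_3$ along the radius. As $r\to r_{\max}$ we have $s\to0$, $s'\to-1$, $A\to\frac4\kappa$, so at $P$
\[
R=-\frac{4\tau}\kappa\,\xi,\qquad\bar\nabla_NR=\Big(\frac{4\tau^2}\kappa-1\Big)E_2 .
\]
The normal is invariant under rotations, so $\bar\nabla_RN=\bar\nabla_NR$ by \eqref{eq:killing}, and $\mathcal S\xi=\frac\kappa{4\tau}\bar\nabla_RN=(\tau-\frac\kappa{4\tau})E_2$. At $P$ we have $e_1=\xi$ and $e_2=N\times\xi=E_1\times E_3=-E_2$. Hence $b=\frac\kappa{4\tau}-\tau$, and $d\alpha(e_2)=\frac\kappa{4\tau}\ne0$ by \eqref{eq:dalpha}. The closing step gives (b).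

\medskip\noindent\emph{Case 5: $r_*=r_{\max}=\infty$, so $\kappa\le0$.} The angle increases to a limit, so it is almost constant on most of $S$. By \eqref{eq:ab} the shape operator is then close to the matrix in \eqref{eq:Phi}, and \eqref{eq:H} limits the size of $k$, because $|\nu p|\le1$.

Let $r\ge1$ and put $j=(1+|q|)\,y'>0$. By \eqref{eq:ab}, $|a|$ and $|b+\tau|$ are at most $j/y(1)$. Since $\rho'\le1$, we have $|q|\le|\tau|r$ and $\int_1^\infty dr/(1+|q|)=\infty$, while $\int_1^\infty y'\,dr\le1$. Hence $\inf j=0$. Along a sequence with $j\to0$ and $d$ convergent, $\mathcal S$ tends to a matrix as in \eqref{eq:Phi} with $F=0$. So $\Phi$ has a zero $k$, which is unique, and $2H=a+d\to k$ along every sequence with $j\to0$. Thus for each $\delta>0$ there is $\epsilon>0$ such that $j\le\epsilon$ implies $|2H-k|\le\delta$. Since $|2H|\le2C$, we have for all $r\ge1$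
\[
|2H-k|\le\delta+\frac{2C+|k|}\epsilon\,j .
\]
Let $1\le r_0<r$. By \eqref{eq:H}, $|\int_{r_0}^r2Hs|\le s(r)+s(r_0)$. The function $s(1+|q|)=s+|\tau|A$ is increasing. Therefore
\[
|k|\int_{r_0}^rs\ \le\ s(r)+s(r_0)+\delta\int_{r_0}^rs+\frac{2C+|k|}\epsilon\,\big(s(r)+|\tau|A(r)\big)\int_{r_0}^\infty y' .
\]
Divide by $\int_{r_0}^rs=\frac12(A(r)-A(r_0))$ and let $r\to\infty$. Since $A\to\infty$ and $s/A=1/\rho\to k_0/2$, also for $\kappa=0$, we obtain
\[
|k|\le k_0+\delta+\frac{2C+|k|}\epsilon\,(k_0+2|\tau|)\int_{r_0}^\infty y' .
\]
Letting $r_0\to\infty$ and then $\delta\to0$ gives $|k|\le k_0$. This is (a).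
\end{proof}

The hypothesis that $t$ is bounded can fail. This happens, for instance, when the equation confines the principal curvatures to a half-line that the parallels of $S$ are forced to leave.

\begin{example}\label{ex:blowup}
Let $M=\mathbb S^2\times\mathbb R$, $\kappa=1$, and $\phi(t)=-\epsilon+\sqrt{t+4\epsilon^2}$ with $\epsilon=\frac1{50}$. Then $4t\phi'^2=t/(t+4\epsilon^2)<1$, $c=\epsilon$, and the equation says that $(k_1+\epsilon)(k_2+\epsilon)=4\epsilon^2$ with both factors positive. On $S$ we have $\omega=1$, since $\omega^2=1$ and $p>0$ near the pole, so $\mathcal S=\operatorname{diag}(y',y\cot r)$ by \eqref{eq:S}. With $u=y\cot r+\epsilon>0$ the equation is $y'=4\epsilon^2/u-\epsilon$. As long as $u\ge\epsilon/2$ we have $y'\le7\epsilon$ and hence $y\le7\pi\epsilon$. If $u$ reaches $\epsilon/2$ at a first point $r_1$, then $r_1>\frac\pi2$ and $y(r_1)|\cot r_1|=\epsilon/2$. For $r>r_1$ we have $y(r)|\cot r_1|\le y(r)|\cot r|<\epsilon$, so $y(r)<2y(r_1)$. In any case $y_0\le14\pi\epsilon<1$. So neither alternative of Proposition~\ref{prop:end} holds, and $t$ is unbounded on $S$.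
\end{example}

\section{Vertical cylinders as barriers}\label{sec:barrier}

If $\kappa<0$, the horoballs $\{x_2\ge\mathrm{const}\}$ of the upper half-plane model of the base are bounded by horocycles, which have geodesic curvature $k_0$ with respect to the inner normal. If $\kappa=0$, half-planes play the same role, with $k_0=0$. The inequality $|k|\le k_0$ in alternative (a) says that these curves bend at least as much as the equation requires of a vertical cylinder, for either normal.

\begin{lemma}\label{lem:nocompact}
If $\kappa\le0$ and $\Phi(k)=0$ for some $k$ with $|k|\le k_0$, then there is no compact solution.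
\end{lemma}

\begin{proof}
Since $\Phi$ is increasing, $\Phi(-k_0)\le0\le\Phi(k_0)$. Let $\Sigma$ be a compact solution. Its projection to the base is compact, so it lies in a closed horoball (half-plane if $\kappa=0$) and touches the boundary curve. Let $Z$ be the preimage of that curve under $\pi$. For either normal $N$ of $Z$, in the basis $(\xi,N\times\xi)$,
\[
\mathrm{II}_Z(\xi,\xi)=0,\qquad \mathrm{II}_Z(N\times\xi,\xi)=\tau\langle(N\times\xi)\times\xi,N\rangle=-\tau,
\]
and $\mathrm{II}_Z(N\times\xi,N\times\xi)$ is the geodesic curvature of the curve: $k_0$ for the inner normal and $-k_0$ for the outer one. So $F(\mathrm{II}_Z)=\Phi(\pm k_0)$ is constant on $Z$. At a point of contact $\Sigma$ lies on the inner side of $Z$. If the normal of $\Sigma$ is the inner one, then $\mathrm{II}_\Sigma\ge\mathrm{II}_Z$, and Lemma~\ref{lem:mono} gives $0=F(\mathrm{II}_\Sigma)\ge\Phi(k_0)\ge0$. If it is the outer one, then $\mathrm{II}_\Sigma\le\mathrm{II}_Z$ and $0\le\Phi(-k_0)\le0$. In both cases $Z$ with that normal is a solution. By Lemma~\ref{lem:barrier} the connected surface $Z$ is compact, which is false.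
\end{proof}

\section{The comparison form}\label{sec:comparison}

Two cases remain:
\begin{itemize}
\item[(b)] $S$ closes up to the sphere $\widehat S$ of Proposition~\ref{prop:end}(b);
\item[(u)] $t$ is unbounded on $S$.
\end{itemize}
We treat them together as far as possible. In case (b) let $S^*=\widehat S$. In case (u) fix any half-turn $\iota$ and let $S^*$ be the disjoint union of the two disks $S$ and $\iota(S)$, the latter with normal $\iota_*N$. In both cases $S^*$ satisfies \eqref{eq:W}, the group $\mathcal R$ and the map $\iota$ act on it, $\nu\circ\iota=-\nu$, and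
\begin{itemize}
\item[(M1)] each nonempty level set of $\nu$ on $S^*$ is one orbit of $\mathcal R$, and the levels $\nu=\pm1$ are the two poles, which lie on the axis;
\item[(M2)] $d\nu\ne0$ away from the poles.
\end{itemize}
The range $J$ of $\nu$ on $S^*$ is $[-1,1]$ in case (b) and $\{\cos\alpha_0<|\nu|\le1\}$ in case (u). Let $\mathcal U=\{(P,N)\in UM:\nu\in J\}$, an open set. Let $f^*:S^*\to M$ be the immersion, let $\mathcal N:S^*\to UM$, $\mathcal N(x)=(f^*(x),N(x))$, be its lift, and put $L=\mathcal N(S^*)$. The surfaces $g(S^*)$, $g\in G$, are the \emph{copies} of $S^*$.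

\begin{lemma}\label{lem:leaves}
The map $\mathcal N$ is an injective immersion. The sets $gL$, $g\in G$, cover $\mathcal U$, and any two of them are equal or disjoint.
\end{lemma}

\begin{proof}
The sets $gL$ cover $\mathcal U$ by (G1). Let $g\mathcal N(x)=g'\mathcal N(x')$. Then $\nu(x)=\nu(x')$, so $x'=\mu x$ with $\mu\in\mathcal R$ by (M1), and $g^{-1}g'\mu$ fixes $\mathcal N(x)$. If $|\nu|<1$, then $g^{-1}g'\mu=\mathrm{id}$ by (G2). If $|\nu|=1$, then $x=x'$ is a pole on the axis and $g^{-1}g'\mu\in\mathcal R$. In both cases $g'\in g\mathcal R$, so $g'L=gL$. For $g=g'=\mathrm{id}$ we get $x=x'$, so $\mathcal N$ is injective. It is an immersion because $f^*$ is.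
\end{proof}

By (M1) and (M2), the entries $a,b,d$ of the shape operator of $S^*$ in the frame $(e_1,e_2)$ are smooth functions of $\nu\in J$, $|\nu|<1$. They are \emph{even}. Indeed, at $\iota(x)$ the normal is $\iota_*N$ and the angle function is $-\nu$, so the tangential part of $\xi=-\iota_*\xi$ is $-\iota_*T$. The frame at $\iota(x)$ is therefore $(-\iota_*e_1,-\iota_*e_2)$, where for $e_2$ we use that $\iota$ preserves the orientation, and the matrix of $\mathrm{II}$ is the same as at $x$.

\begin{definition}
For $(P,N)\in\mathcal U$ let $\mathcal C(P,N)$ be the symmetric bilinear form on $N^\perp$ whose matrix in $(e_1,e_2)$ has the entries $a(\nu),b(\nu),d(\nu)$ if $|\nu|<1$, and $\mathcal C(P,N)=c\langle\,,\rangle$ if $|\nu|=1$.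
\end{definition}

The form $\mathcal C$ is invariant under $G$ and $\iota$, and $F(\mathcal C)=0$. At every point of every copy of $S^*$ the second fundamental form equals $\mathcal C$.

\begin{lemma}\label{lem:smooth}
$\mathcal C$ is smooth on $\mathcal U$.
\end{lemma}

\begin{proof}
Where $|\nu|<1$, the frame and the entries are smooth. By invariance under $G$ and $\iota$ it suffices to prove smoothness near $(o,\xi)$. The idea is to use the copies of $S$ whose poles are near $o$ as a chart of $UM$. Let $P\mapsto g_P\in G$ be a smooth map defined near $o$ with $g_P(o)=P$ and $g_o=\mathrm{id}$, and put $\Theta(P,x)=g_P\mathcal N(x)$ for $x\in S$ near $o$. Both $M\times S$ and $UM$ have dimension $5$. Suppose that $d\Theta_{(o,o)}(\dot P,\dot x)=0$, and let $K$ be the Killing field generated by $g_P$ in the direction $\dot P$, so $K(o)=\dot P$. The component along $M$ gives $\dot P+\dot x=0$, so $\dot P$ is horizontal. The covariant derivative of the normal gives, by \eqref{eq:killing}, $\mathcal S=c\,\mathrm{Id}$ at $o$ and $[K,\xi]=0$,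
\[
0=\bar\nabla_\xi K-c\,\dot x=\bar\nabla_K\xi+c\,\dot P=\tau\,\dot P\times\xi+c\,\dot P .
\]
The vectors $\dot P\times\xi$ and $\dot P$ are orthogonal and have the same length, so $(\tau^2+c^2)|\dot P|^2=0$. Since $c^2+\tau^2>0$, we get $\dot P=0$ and $\dot x=0$. Thus $\Theta$ is a local diffeomorphism at $(o,o)$, and $\mathcal C(\Theta(P,x))=(g_P)_*\mathrm{II}_S(x)$ is smooth in $(P,x)$.
\end{proof}

Let $\Sigma$ be a solution. On the open set of points $Q\in\Sigma$ with $\nu(Q)\in J$ put
\[
\sigma=\mathrm{II}_\Sigma-\mathcal C(\cdot,N).
\]
Unlike in Section~\ref{sec:model}, $\sigma$ need not be trace-free. Ellipticity replaces this: both forms satisfy $F=0$, so by Lemma~\ref{lem:mono}, wherever $\sigma\ne0$ we have $\det\sigma<0$ and $\sigma^\circ\ne0$, and the positive direction of $\sigma$ is defined.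

\begin{lemma}\label{lem:index}
Let $\sigma(Q)=0$, and let $S_Q$ be the copy of $S^*$ through $(Q,N(Q))$. Either $\Sigma$ coincides with $S_Q$ near $Q$, with the same normal, or $Q$ is an isolated zero of $\sigma$ and the positive direction of $\sigma$ has index $-\frac{m-2}2<0$ at $Q$ for some integer $m\ge3$.
\end{lemma}

\begin{proof}
Write $\Sigma$ and $S_Q$ near $Q$ as graphs of $u$ and $v$ as in Section~\ref{ss:tangent}, and let $h=u-v$. By Lemma~\ref{lem:smooth}, the values $\mathcal C(X_i,X_j)$ along a graph are smooth functions of $(x,u,Du)$. So \eqref{eq:graphII} gives $\sigma_{ij}=\mathcal A\,(u_{ij}-\mathcal Q_{ij}(x,u,Du))$ with $\mathcal Q$ smooth. On $S_Q$ the second fundamental form equals $\mathcal C$ at every point, so $v_{ij}=\mathcal Q_{ij}(x,v,Dv)$. Subtracting,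
\begin{equation}\label{eq:sigmah}
\sigma_{ij}=\mathcal A\,\big(h_{ij}+O(|h|+|Dh|)\big).
\end{equation}
Suppose that $h\not\equiv0$ near $0$. By \eqref{eq:linear} and strong unique continuation, $h$ vanishes at $0$ to a finite order $m$. We have $h(0)=0$, $Dh(0)=0$, and $D^2h(0)=\sigma(Q)=0$, so $m\ge3$. Let $h_m\neq0$ be the homogeneous Taylor polynomial of degree $m$. The terms of degree $m-2$ in \eqref{eq:linear} give $a_{ij}(0)(h_m)_{ij}=0$, and \eqref{eq:sigmah} with $\mathcal A=1+O(|x|)$ gives $\sigma=D^2h_m+O(|x|^{m-1})$. Choose positive linear coordinates $Y=Y_1+iY_2$ in which $a_{ij}(0)\partial_i\partial_j$ is the Laplacian. Then $h_m=\operatorname{Re}(C_0Y^m)$ with $C_0\in\mathbb C\setminus\{0\}$, and as a quadratic form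
\[
D^2h_m=\operatorname{Re}\big(m(m-1)C_0Y^{m-2}\,dY^2\big),\qquad \det D^2h_m=-m^2(m-1)^2|C_0|^2|Y|^{2m-4}.
\]
Every form on the segment from $\sigma$ to $D^2h_m$ is $D^2h_m+O(|Y|^{m-1})$, so its determinant is negative for small $Y\ne0$. Hence $Q$ is an isolated zero of $\sigma$, and on a small circle we may deform $\sigma$ to $D^2h_m$, and then the metric of $\Sigma$ to $|dY|^2$, without changing the index. On the unit vector $e^{i\vartheta}$ the form $D^2h_m$ is a positive multiple of $\cos(\arg C_0+(m-2)\arg Y+2\vartheta)$, which is maximal for $\vartheta=-\frac{m-2}2\arg Y-\frac12\arg C_0$. So the index is $-\frac{m-2}2$.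
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The global step is the same in both cases. It is the only place where the Euler characteristic of $\Sigma$ enters; for a torus the same count would merely allow a form without zeros.

\begin{lemma}\label{lem:global}
Let $\Sigma$ be a compact solution of genus zero, and let $\Lambda$ be a continuous trace-free symmetric form on $\Sigma$. Suppose that each zero of $\Lambda$ has a neighborhood on which $\sigma$ is defined and $\Lambda=\sigma^\circ$. Then $\Lambda\equiv0$, and near each of its points $Q$ the surface $\Sigma$ coincides with $S_Q$.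
\end{lemma}

\begin{proof}
Near a zero of $\Lambda$, the forms $\Lambda$ and $\sigma$ have the same zeros, and elsewhere the same positive direction, since they differ by a multiple of the metric. So Lemma~\ref{lem:index} applies to $\Lambda$. Let $Z_0$ be the interior of $\{\Lambda=0\}$. A limit point of $Z_0$ is a zero that is not isolated, so the first alternative of Lemma~\ref{lem:index} holds there and the point lies in $Z_0$. Thus $Z_0$ is open and closed. If $Z_0=\emptyset$, all zeros are isolated, hence finite in number, and have negative index. The positive direction of $\Lambda$ is continuous away from them, and its total index is at most $0$, while $\chi(\Sigma)=2$. This contradicts the Poincar\'e--Hopf theorem. So $Z_0=\Sigma$, no zero is isolated, and the first alternative holds at every point.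
\end{proof}

\begin{proposition}\label{prop:b}
In case \textup{(b)}, every compact solution $\Sigma$ of genus zero is congruent to $\widehat S$.
\end{proposition}

\begin{proof}
Here $\mathcal U=UM$, and Lemma~\ref{lem:global} applies to $\Lambda=\sigma^\circ$. Let $f:\Sigma\to M$ be the immersion. By Lemma~\ref{lem:leaves}, each $(f(Q),N(Q))$ lies in exactly one of the sets $gL$, and by Lemma~\ref{lem:global} this set is locally constant in $Q$. Since $\Sigma$ is connected, there is one $g\in G$ with $(f(Q),N(Q))\in gL$ for all $Q$. As $\widehat S$ is compact, the injective immersion $g\mathcal N$ is an embedding, so there is a smooth map $\chi_0:\Sigma\to\widehat S$ with $g\mathcal N(\chi_0(Q))=(f(Q),N(Q))$. Projecting to $M$ gives $f=g\circ f^*\circ\chi_0$. Since $f$ is an immersion, $\chi_0$ is a local diffeomorphism between compact connected surfaces, hence a covering, and $\widehat S$ is simply connected, so $\chi_0$ is a diffeomorphism.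
\end{proof}

In case (u) the form $\sigma$ is not defined where $|\nu|\le\cos\alpha_0$, so it gives no line field on all of $\Sigma$. What Lemma~\ref{lem:global} needs in that region is only a continuous extension without zeros. The blow-up of $t$ provides one: at some angle the trace-free part of $\mathcal C$ is larger than that of $\mathrm{II}_\Sigma$ at any point of $\Sigma$, and we keep the matrix of $\mathcal C$ constant beyond that angle.

\begin{proposition}\label{prop:u}
In case \textup{(u)} there is no compact solution of genus zero.
\end{proposition}

\begin{proof}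
Let $\Sigma$ be such a solution, and let $t_S(\alpha)$ be the value of $t$ on $S$ at the angle $\alpha\in[0,\alpha_0)$. Since $\Sigma$ is compact, $t_S$ is unbounded and $t_S(0)=0$, there is $\alpha_1\in(0,\alpha_0)$ with
\begin{equation}\label{eq:freeze}
t_S(\alpha_1)>\max_\Sigma t .
\end{equation}
Put $\nu_1=\cos\alpha_1\in(0,1)$. On $\{|\nu|\ge\nu_1\}\subset\Sigma$ let $\widetilde{\mathcal C}=\mathcal C(\cdot,N)$. On the band $\{|\nu|\le\nu_1\}$, where $T\ne0$ and the frame $(e_1,e_2)$ is continuous, let $\widetilde{\mathcal C}$ be the form with the constant entries $a(\nu_1),b(\nu_1),d(\nu_1)$ in that frame. The two definitions agree where $\nu=\pm\nu_1$ because $a,b,d$ are even, so $\widetilde{\mathcal C}$ is continuous on $\Sigma$. Put $\Lambda=\mathrm{II}_\Sigma^\circ-\widetilde{\mathcal C}^\circ$. On the band, \eqref{eq:freeze} gives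
\[
|\mathrm{II}_\Sigma^\circ|^2=2t<2t_S(\alpha_1)=|\widetilde{\mathcal C}^\circ|^2,
\]
so $\Lambda\ne0$ there. All zeros of $\Lambda$ lie in the open set $\{|\nu|>\nu_1\}$, on which $\Lambda=\sigma^\circ$. By Lemma~\ref{lem:global}, $\Lambda\equiv0$, so the band is empty, and $\Sigma$ coincides near each of its points with a copy of $S^*$. By connectedness $\nu>\nu_1$ on $\Sigma$ or $\nu<-\nu_1$ on $\Sigma$. In both cases $|\nu|$ is smooth. Let $Q$ be a point where $|\nu|$ is minimal. Then $d\nu(Q)=0$, so $Q$ corresponds to a pole by (M2), and $|\nu(Q)|=1$. Hence $|\nu|\equiv1$ on $\Sigma$. But $|\nu|<1$ near a pole of $S^*$, except at the pole itself. This is a contradiction.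
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $c=\tau=0$, apply Lemma~\ref{lem:degenerate}. Let $c^2+\tau^2>0$. If $t$ is unbounded on $S$, then $S$ does not close up, and no $\Sigma$ exists by Proposition~\ref{prop:u}. If $t$ is bounded on $S$, Proposition~\ref{prop:end} applies. In alternative (a) there is no compact solution by Lemma~\ref{lem:nocompact}; in particular $S$ does not close up and no $\Sigma$ exists. In alternative (b), $S$ closes up to $\widehat S$, and by Proposition~\ref{prop:b} every compact solution of genus zero is of the form $g(\widehat S)$ with $g\in G$. So $\Sigma$ is congruent to the sphere to which $S$ closes up, and it is invariant under $g\mathcal Rg^{-1}$, the group of rotations about the image of the axis under $g$.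
\end{proof}

\begin{thebibliography}{9}
\bibitem{GM} Jose A. G\'alvez, Pablo Mira, \emph{Rotational symmetry of Weingarten spheres in homogeneous three-manifolds}, arXiv:1807.09654 (2018).
\end{thebibliography}
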